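\title{A subshift accepted by existential and by universal, but not by deterministic, plane-walking automata}

\begin{abstract}
A plane-walking automaton is a finite automaton whose head walks on a two-dimensional configuration; it accepts the configuration if no starting cell leads to rejection. Deterministic, existential and universal automata define three classes $\Delta_1$, $\Sigma_1$, $\Pi_1$ of subshifts. We prove that $\Delta_1\subsetneq\Sigma_1\cap\Pi_1$, which answers the first level of a question of Hellouin de Menibus and Perrotin in the negative. Moreover, some subshift in $\Sigma_1\cap\Pi_1$ is not even a finite Boolean combination of members of $\Delta_1$. The subshifts forbid certain drawings of binary trees according to the shape formed by three marked leaves. One guess suffices to verify either shape. For the lower bound we draw trees so sparsely that a deterministic automaton is reduced to walking along edges, and we pad them so that a rotation of the shape becomes invisible to it.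
\end{abstract}

\section{Plane-walking automata and the question}\label{sec:intro}

Let $A$ be a finite alphabet. A \emph{configuration} is an element $x\in A^{\mathbb Z^2}$, and a \emph{subshift} is a subset of $A^{\mathbb Z^2}$ that is invariant under translations and closed in the product topology. Closedness means that every configuration outside the set is excluded by its letters on finitely many cells. Plane-walking automata were introduced by Salo and T\"orm\"a to recognize two-dimensional subshifts. They measure how much of a subshift can be checked by an observer who has finite memory, sees one cell at a time and leaves no marks.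

\begin{definition}\label{def:pwa}
Let $D=\{(1,0),(-1,0),(0,1),(0,-1),(0,0)\}$. A \emph{plane-walking automaton} (PWA) over $A$ consists of a finite set $Q$ of states, an initial state $q_0\in Q$, a set $Q_{\mathrm{rej}}\subseteq Q$ of rejecting states, and a relation $\delta\subseteq(Q\setminus Q_{\mathrm{rej}})\times A\times Q\times D$ such that
\[
\delta(q,a)=\{(q',d):(q,a,q',d)\in\delta\}
\]
is nonempty for all $q\in Q\setminus Q_{\mathrm{rej}}$ and $a\in A$. When the head is at $z\in\mathbb Z^2$ in a nonrejecting state $q$ on a configuration $x$, it chooses $(q',d)\in\delta(q,x_z)$, moves to $z+d$ and enters state $q'$. In a rejecting state it halts. The \emph{run} on $x$ from $p\in\mathbb Z^2$ is the tree of all computations that begin at $p$ in state $q_0$, and a \emph{branch} is a maximal path in this tree; it is either infinite, or finite and ending in a rejecting state.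

The automaton is \emph{deterministic} if $|\delta(q,a)|=1$ for all $q$ and $a$; then the run has a single branch, and the run is \emph{rejecting} if this branch enters a rejecting state. In general an automaton is read in one of two ways. For a \emph{universal} PWA the run is rejecting if some branch enters a rejecting state, and for an \emph{existential} PWA if every branch does. A configuration $x$ is \emph{accepted} if for every $p\in\mathbb Z^2$ the run on $x$ from $p$ is not rejecting.
\end{definition}

The set of accepted configurations is a subshift. It is invariant because all starting cells are tested. It is closed because a rejecting run reads finitely many cells on the way to its verdict: in the deterministic and universal cases one finite branch is enough, and in the existential case a finitely branching tree without infinite branch is finite (K\"onig's lemma). We write $\Delta_1$, $\Sigma_1$, $\Pi_1$ for the classes of subshifts accepted by deterministic, existential and universal PWA. They form the first level of a hierarchy defined by alternating PWA, whose higher levels play no role here.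

An automaton never announces acceptance: it gives up a run by \emph{looping forever}, that is, by entering a nonrejecting state that repeats the move $(0,0)$ on every letter. A subshift defined by finitely many forbidden finite patterns is in $\Delta_1$: scan a fixed window around the starting cell, then reject or loop forever. Deterministic automata also check conditions of unbounded range. For instance, the configurations with at most one letter $a$ in each row are accepted by the automaton that loops forever unless it starts on an $a$, and otherwise walks to the right and rejects at the next $a$.

On a run with a single branch the universal and the existential reading agree, so $\Delta_1\subseteq\Sigma_1\cap\Pi_1$. (If one reserves the words existential and universal for automata that are not deterministic, add an unreachable state with two transitions.) It is known that $\Sigma_1$ and $\Pi_1$ are incomparable, and hence that $\Delta_1$ is strictly contained in each of them. This leaves the intersection. Hellouin de Menibus and Perrotin \cite{HP} ask whether $\Delta_n=\Sigma_n\cap\Pi_n$ at every level of the hierarchy. We treat the case $n=1$.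

\medskip
\noindent\textbf{Question.} If a subshift is accepted by a universal PWA and by an existential PWA, is it accepted by a deterministic PWA?
\medskip

There are reasons to expect a positive answer. For a subshift in $\Sigma_1\cap\Pi_1$ both verdicts have a certificate that is a single branch: a finite branch of the universal automaton for rejection, an infinite branch of the existential automaton from each cell for acceptance. One may hope that two such descriptions leave no room for a real choice. Also, a deterministic automaton already has one guess for free, namely its starting cell: a universal automaton that walks blindly to a cell of its choice and then runs a deterministic automaton $M$ accepts the same subshift as $M$. Nevertheless the answer is negative.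

\begin{theorem}\label{thm:main}
There is a subshift $X\in\Sigma_1\cap\Pi_1$ with $X\notin\Delta_1$. Hence $\Delta_1\subsetneq\Sigma_1\cap\Pi_1$.
\end{theorem}

\begin{theorem}\label{thm:boolean}
There is a subshift $Y\in\Sigma_1\cap\Pi_1$ for which there are no deterministic PWA $M_1,\dots,M_k$ such that membership $x\in Y$ is a function of the $k$ bits ``$M_i$ accepts $x$''. In particular $Y$ is not a finite Boolean combination of members of $\Delta_1$.
\end{theorem}

Theorem~\ref{thm:boolean} with $k=1$ implies Theorem~\ref{thm:main}. We prove Theorem~\ref{thm:main} first and with a simpler subshift, since it shows the argument in its smallest form.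

The subshifts are defined by the shape of a triple of marked leaves $a_1,a_2,a_3$ in a binary tree: either $a_1$ and $a_2$ meet before $a_3$ joins them, or $a_2$ and $a_3$ meet before $a_1$ does. This is the property used by Boja\'nczyk and Colcombet to show that tree-walking automata cannot be determinized. We use no result of theirs; the proof is self-contained. Section~\ref{sec:trees} draws trees in the plane. Section~\ref{sec:guess} shows that each of the two shapes can be verified by guessing one node, and this symmetry puts the subshifts in both $\Sigma_1$ and $\Pi_1$. The lower bound has three obstacles. A PWA need not follow the edges of the drawing; Section~\ref{sec:sparse} shows that on very sparse drawings it gains nothing by leaving them. Finite memory can count and inspect; Sections~\ref{sec:patterns} and~\ref{sec:rotation} build padded trees of both shapes that a given automaton, coming from outside, cannot tell apart. Finally, the automaton may start anywhere; Section~\ref{sec:proofs} uses several marked trees side by side, so that one of them is always entered from outside.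

\section{Trees drawn in the plane}\label{sec:trees}

We write $\to\,=(1,0)$, $\leftarrow\,=(-1,0)$, $\uparrow\,=(0,1)$, $\downarrow\,=(0,-1)$, and we fix the alphabet
\[
A=\{\square,\mathsf r,\mathsf S,\varepsilon,\mathsf B,\mathsf T,b,a_1,a_2,a_3\},\qquad V=\{\mathsf B,b,a_1,a_2,a_3\}\subseteq A .
\]
The letter $\square$ is the blank, and a \emph{node} of a configuration $x$ is a cell $z$ with $x_z\neq\square$. Edges are not drawn: an edge is a straight segment of blanks between two nodes. For a node $z$ and a direction $d$, let $\operatorname{nxt}_d(z)$ be the first node among $z+d,z+2d,\dots$, if there is one. If $w=\operatorname{nxt}_d(z)$, then $z=\operatorname{nxt}_{-d}(w)$.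

Each letter has an ordered list of \emph{slots}, which are directions, and each slot has a set of permitted letters:
\begin{center}
\begin{tabular}{lll}
\hline
letter & first slot & second slot\\
\hline
$\mathsf r$ (root) & $\to$, permits $\mathsf S$ & none\\
$\mathsf S$ (spine) & $\uparrow$, permits $\mathsf T$ & $\to$, permits $\mathsf S$ and $\varepsilon$\\
$\mathsf B$ (branch) & $\uparrow$, permits $\mathsf T$ & $\to$, permits the letters of $V$\\
$\mathsf T$ (turn) & $\to$, permits the letters of $V$ & none\\
$\varepsilon,\ b,\ a_1,\ a_2,\ a_3$ & none & none\\
\hline
\end{tabular}
\end{center}
A node $w$ is the \emph{child} of $z$ via the slot $d$ if $w=\operatorname{nxt}_d(z)$ and the letter of $w$ is permitted in this slot. A node is \emph{complete} if it has a child via each of its slots.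

Every node has at most one parent, and its letter tells where. A node with letter in $V\cup\{\mathsf S,\varepsilon\}$ is permitted only in slots $\to$, so its parent can only be its $\operatorname{nxt}_{\leftarrow}$. A $\mathsf T$ is permitted only in slots $\uparrow$, so its parent can only be its $\operatorname{nxt}_{\downarrow}$. An $\mathsf r$ is never a child. This is the purpose of the auxiliary letter $\mathsf T$: both subtrees of a $\mathsf B$ are attached in the same way, from the left. Child links go up or to the right, so they form no cycle. Hence, for a node $\rho$ with letter $\mathsf r$, the set $\operatorname{Desc}(\rho)$ of nodes reached from $\rho$ by child links is an ordered tree with root $\rho$, possibly infinite.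

A \emph{term} is given by the grammar $t::=b\mid a_1\mid a_2\mid a_3\mid\mathsf B(t,t)$. The term $\mathsf B(t,t')$ stands for a node $\mathsf B$ whose first child is a $\mathsf T$ with the top node of $t$ as its child, and whose second child is the top node of $t'$. The notation $\mathsf S(t,\cdot)$ has the same meaning with $\mathsf S$ in place of $\mathsf B$. If $\operatorname{Desc}(\rho)$ is finite and all its nodes are complete, the table shows that it has the form
\begin{equation}\label{eq:tree}
\mathsf r\bigl(\mathsf S(t_1,\mathsf S(t_2,\dots\mathsf S(t_n,\varepsilon)\dots))\bigr),\qquad n\ge1,
\end{equation}
with terms $t_1,\dots,t_n$, which we call its \emph{components}. We write $\mathsf S_j$ for the $j$th node of the spine. A node is \emph{below} $w$ if it belongs to the subtree of $w$, $w$ included, and \emph{above} is the converse relation; these words refer to the tree and not to the plane. The \emph{leaf order} of a term is the order in which its leaves are written. The leaves below a given node form an interval in this order.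

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={inner sep=1.5pt}]
\draw[gray!30,shift={(-0.5,-0.5)}] (0,0) grid (5,4);
\node (r) at (0,0) {$\mathsf r$}; \node (s) at (1,0) {$\mathsf S$}; \node (e) at (4,0) {$\varepsilon$};
\node (t0) at (1,1) {$\mathsf T$}; \node (b1) at (2,1) {$\mathsf B$}; \node (a3) at (4,1) {$a_3$};
\node (t1) at (2,2) {$\mathsf T$}; \node (b2) at (3,2) {$\mathsf B$}; \node (a2) at (4,2) {$a_2$};
\node (t2) at (3,3) {$\mathsf T$}; \node (a1) at (4,3) {$a_1$};
\draw (r)--(s)--(e) (s)--(t0)--(b1)--(a3) (b1)--(t1)--(b2)--(a2) (b2)--(t2)--(a1);
\begin{scope}[shift={(6.5,0)}]
\draw[gray!30,shift={(-0.5,-0.5)}] (0,0) grid (5,4);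
\node (R) at (0,0) {$\mathsf r$}; \node (S) at (1,0) {$\mathsf S$}; \node (E) at (4,0) {$\varepsilon$};
\node (T0) at (1,1) {$\mathsf T$}; \node (B1) at (2,1) {$\mathsf B$}; \node (B2) at (3,1) {$\mathsf B$}; \node (A3) at (4,1) {$a_3$};
\node (T2) at (3,2) {$\mathsf T$}; \node (A2) at (4,2) {$a_2$};
\node (T1) at (2,3) {$\mathsf T$}; \node (A1) at (4,3) {$a_1$};
\draw (R)--(S)--(E) (S)--(T0)--(B1)--(B2)--(A3) (B1)--(T1)--(A1) (B2)--(T2)--(A2);
\end{scope}
\end{tikzpicture}
\caption{Two configurations, blank except for the letters shown; the lines indicate the child links. Left: the tree $\mathsf r(\mathsf S(\mathsf B(\mathsf B(a_1,a_2),a_3),\varepsilon))$, whose component has type $\mathtt L$ because $a_1$ and $a_2$ meet first. Right: the tree $\mathsf r(\mathsf S(\mathsf B(a_1,\mathsf B(a_2,a_3)),\varepsilon))$, whose component has type $\mathtt R$.}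
\label{fig:shapes}
\end{figure}

A term is \emph{marked} if each of $a_1,a_2,a_3$ occurs in it exactly once, in this leaf order. In a marked term let $u_{12}$ be the lowest common ancestor of $a_1$ and $a_2$, and $u_{23}$ that of $a_2$ and $a_3$. Both are $\mathsf B$-nodes above $a_2$, so one is above the other. They are different, since $a_2$ is below the second child of $u_{12}$ and below the first child of $u_{23}$. The term has \emph{type} $\mathtt L$ if $u_{12}$ is strictly below $u_{23}$, and type $\mathtt R$ if $u_{23}$ is strictly below $u_{12}$. Figure~\ref{fig:shapes} shows the smallest term of each type.

\begin{definition}\label{def:XW}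
A node $\rho$ with letter $\mathsf r$ is an \emph{admissible root} if $\operatorname{Desc}(\rho)$ is finite, all its nodes are complete, and all its components $t_1,\dots,t_n$ are marked. Its \emph{type word} is the word in $\{\mathtt L,\mathtt R\}^n$ formed by the types of $t_1,\dots,t_n$. For a language $\mathcal W\subseteq\{\mathtt L,\mathtt R\}^+$, let $X_{\mathcal W}$ be the set of configurations that have no admissible root with type word in $\mathcal W$.
\end{definition}

The set $X_{\mathcal W}$ is a subshift. It is invariant, and it is closed: if $\rho$ is an admissible root of $x$, it is an admissible root with the same type word in every configuration that agrees with $x$ on the nodes of $\operatorname{Desc}(\rho)$ and on the finitely many blanks between each of them and its children. The subshifts of the two theorems are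
\[
X=X_{\{\mathtt{LL}\}},\qquad Y=X_{\mathcal W_{\mathrm{odd}}},
\]
where $\mathcal W_{\mathrm{odd}}$ is the set of words with an odd number of letters $\mathtt L$.

\section{Verifying the type with one guess}\label{sec:guess}

Each type is witnessed by a single node.

\begin{lemma}\label{lem:witness}
A marked term has type $\mathtt L$ if and only if some $\mathsf B$-node $w$ has $a_1$ and $a_2$ below it but not $a_3$. It has type $\mathtt R$ if and only if some $\mathsf B$-node $w$ has $a_2$ and $a_3$ below it but not $a_1$.
\end{lemma}

\begin{proof}
Suppose $a_1,a_2$ are below $w$ and $a_3$ is not. Then $u_{12}$ is below $w$. The nodes $u_{23}$ and $w$ are both above $a_2$, and $u_{23}$ is not below $w$ because $a_3$ is not; so $u_{23}$ is strictly above $w$, and the type is $\mathtt L$. Conversely, if the type is $\mathtt L$, take $w=u_{12}$. If $a_3$ were below $w$, then $w$ would be a common ancestor of $a_2$ and $a_3$, hence above $u_{23}$, which is false. The argument does not use the leaf order, so exchanging the names $a_1$ and $a_3$ proves the second statement.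
\end{proof}

A finite automaton that leaves $w$ cannot in general recognize $w$ again, so it cannot simply search the subtree of $w$ and stop when it is back at $w$. The following test never needs to recognize $w$. Go to $a_1$ and climb to a $\mathsf B$-node $w$ of one's choice; this makes sure that $a_1$ is below $w$. Descend to the last leaf below $w$, and read the leaves backward until one of $a_1,a_2,a_3$ appears. The search stops at $a_1$ at the latest, hence inside the subtree of $w$, and the leaf found is the last marked leaf below $w$. The test succeeds if this leaf is $a_2$.

\begin{example}\label{ex:test}
In the left tree of Figure~\ref{fig:shapes} there are two $\mathsf B$-nodes above $a_1$. If we stop at the first, the last leaf below it is $a_2$ and the test succeeds. If we stop at the second, we read $a_3$ and the test fails. In the right tree the only $\mathsf B$-node above $a_1$ is the top node, we read $a_3$, and no choice succeeds. The mirror test climbs from $a_3$ and reads forward from the first leaf below $w$; it succeeds on the right tree by stopping at the first $\mathsf B$-node, and on the left tree its only choice reads $a_1$ and fails. So on each tree exactly one of the two tests can succeed, and all wrong choices end in a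 failure after finitely many steps.
\end{example}

The last sentence of the example is what both kinds of automata need. A universal automaton discards a failed branch by looping forever, an existential one discards it by rejecting, and in both cases the verdict is left to the branches that found the true type.

\begin{proposition}\label{prop:upper}
For every regular language $\mathcal W\subseteq\{\mathtt L,\mathtt R\}^+$, the subshift $X_{\mathcal W}$ belongs to $\Sigma_1\cap\Pi_1$.
\end{proposition}

\begin{proof}
Finite control suffices to follow links. To go to the child via a slot $d$, move in direction $d$ until a nonblank cell is reached. A \emph{parent move} does the same in direction $\leftarrow$ from a letter of $V\cup\{\mathsf S,\varepsilon\}$, and in direction $\downarrow$ from $\mathsf T$. A climbing head arrives at a $\mathsf B$ or an $\mathsf S$ by a move $\downarrow$ exactly when it comes from the first child, and by a move $\leftarrow$ exactly when it comes from the second child. Both automata work in two stages from the starting cell $p$ and differ only in what they do at the end of a branch.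

\emph{Stage 1 (deterministic): is $p$ an admissible root?} If the letter at $p$ is not $\mathsf r$, loop forever. Otherwise go to the slot $\to$ of $p$ and apply the following rules of depth-first traversal.
\begin{itemize}
\item On entering a node through a slot, loop forever if its letter is not permitted in that slot. Otherwise go through its first slot if it has one, and make a parent move if it has none.
\item On returning to a $\mathsf T$, make a parent move.
\item On returning to an $\mathsf S$ or a $\mathsf B$ from the first child, go through the second slot; on returning from the second child, make a parent move.
\item On returning to $\mathsf r$, Stage~1 succeeds.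
\end{itemize}
In addition, between the departure from an $\mathsf S$ through its first slot and the return from there, compare the marked leaves met with the list $a_1,a_2,a_3$, and loop forever at the first discrepancy or if the list is unfinished on return.

A node entered through a slot with a permitted letter is a child, and its parent move leads back to its parent. If $p$ is admissible, induction on height shows that the head, on entering a node, visits its subtree in leaf order and then returns to the parent; so Stage~1 succeeds. Conversely, if the head enters a node and later makes the parent move from it, then in between it has entered a child through every slot and returned from it; by induction on the time elapsed, the subtree of the node is finite, complete and entirely visited. So success implies that $p$ is admissible. If Stage~1 does not succeed, the run is a single infinite branch.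

\emph{Stage 2 (with choices): the type word.} Now $p$ is admissible. The head walks along $\mathsf S_1,\dots,\mathsf S_n,\varepsilon$. At $\mathsf S_j$ it guesses a letter in $\{\mathtt L,\mathtt R\}$ and runs the corresponding test below. If the test succeeds, it feeds the letter to a deterministic finite automaton for $\mathcal W$, makes parent moves until it reaches an $\mathsf S$, which is $\mathsf S_j$, and goes through the slot $\to$.

\emph{Test for $\mathtt L$.} Traverse $t_j$ as in Stage~1 until $a_1$ is read. Make parent moves, and at each $\mathsf B$ choose whether to stop; fail if $\mathsf S_j$ is reached. Having stopped at $w$, go through slots $\to$ down to the last leaf below $w$. While the current leaf is $b$, go to the preceding leaf: climb until a $\mathsf B$ is reached from its second child, enter its first child, and descend through slots $\to$. Succeed if the marked leaf finally read is $a_2$, and fail otherwise. The leaves below $w$ form an interval that contains $a_1$, so the leaf read is $a_3$ if $a_3$ is below $w$, otherwise $a_2$ if $a_2$ is below $w$, otherwise $a_1$. Thus the choice of $w$ succeeds exactly when $a_2$ is below $w$ and $a_3$ is not, and by Lemma~\ref{lem:witness} some choice succeeds if and only if $t_j$ has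 type $\mathtt L$.

\emph{Test for $\mathtt R$.} Traverse $t_j$ until $a_3$ is read, climb to a chosen $\mathsf B$-node $w$ (fail if $\mathsf S_j$ is reached), and descend through first slots to the first leaf below $w$. While the current leaf is $b$, go to the following leaf: climb until a $\mathsf B$ is reached from its first child, enter its second child, and descend through first slots. Succeed if the marked leaf finally read is $a_2$, and fail otherwise. As $a_3$ is below $w$, the leaf read is the first marked leaf below $w$. It is $a_2$ exactly when $a_2$ is below $w$ and $a_1$ is not, and by Lemma~\ref{lem:witness} some choice succeeds if and only if $t_j$ has type $\mathtt R$.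

Every branch of Stage~2 fails or reaches $\varepsilon$ after finitely many steps. A branch that reaches $\varepsilon$ has guessed the true type word $\alpha$ of $p$, and at least one branch reaches $\varepsilon$. At $\varepsilon$, both automata reject if the guessed word is in $\mathcal W$ and loop forever otherwise. On failure, the universal automaton loops forever and the existential automaton rejects. For the universal automaton, some branch from $p$ rejects if and only if $p$ is admissible and $\alpha\in\mathcal W$. For the existential automaton, if $p$ is admissible and $\alpha\in\mathcal W$ then every branch rejects; if $\alpha\notin\mathcal W$, a branch that reaches $\varepsilon$ is infinite; and if $p$ is not admissible, the only branch is infinite. Both automata accept exactly $X_{\mathcal W}$.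
\end{proof}

\section{Sparse layouts: from the plane to the tree}\label{sec:sparse}

From now on we fix deterministic PWA $M_1,\dots,M_k$ over $A$, $k\ge1$, with pairwise disjoint sets of states. Let $Q$ be the union of these sets, $N=|Q|$ and $C=10N$. The \emph{run from a cell $z$ in a state $q\in Q$} is the computation of the automaton that owns $q$, begun at $z$ in state $q$. A \emph{tree} is a finite tree of the form~\eqref{eq:tree}.

An automaton in the plane has resources that an automaton on a tree lacks. It can look at the surroundings of a node, count the length of an edge modulo some integer, or travel diagonally and so compare horizontal with vertical distances. We choose the lengths of the edges so that none of this brings information: long, divisible by every possible period, and of very different sizes.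

\begin{definition}\label{def:good}
A \emph{layout} of a tree assigns a length $\ell(e)\ge1$ to every edge $e$ and a cell to the root, and places every child at distance $\ell(e)$ from its parent in the direction of its slot. It is \emph{good} if every length is divisible by $N!$ and at least $8N^2$, and if for any two different edges the larger length is at least $C$ times the smaller.
\end{definition}

Every tree has good layouts: enumerate the edges as $e_1,e_2,\dots$ and put $\ell(e_i)=8N^2\,N!\,C^i$. In a tree, the directions in which a node has a neighbor depend only on its letter $\lambda$; we call their set $\operatorname{dir}(\lambda)$. Explicitly, $\operatorname{dir}(\mathsf r)=\{\to\}$, $\operatorname{dir}(\mathsf S)=\operatorname{dir}(\mathsf B)=\{\leftarrow,\uparrow,\to\}$, $\operatorname{dir}(\mathsf T)=\{\downarrow,\to\}$, and $\operatorname{dir}(\lambda)=\{\leftarrow\}$ for $\lambda\in\{\varepsilon,b,a_1,a_2,a_3\}$. We write $|\cdot|_1$ and $|\cdot|_\infty$ for the sum and the maximum of the absolute values of the two coordinates.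

\begin{lemma}\label{lem:geometry}
Let $z\ne w$ be nodes of a tree, placed by a good layout, and let $(\xi,\eta)$ be the vector from $z$ to $w$. Let $\ell_{\mathrm h}$ and $\ell_{\mathrm v}$ be the largest length of a horizontal and of a vertical edge on the tree path from $z$ to $w$, with value $0$ if there is no such edge. Then
\[
\tfrac12\ell_{\mathrm h}\le|\xi|\le\tfrac32\ell_{\mathrm h},\qquad \tfrac12\ell_{\mathrm v}\le|\eta|\le\tfrac32\ell_{\mathrm v}.
\]
In particular $|(\xi,\eta)|_\infty\ge4N^2$, and each of $|\xi|,|\eta|$ is $0$ or at least $4N^2$. If $\eta=0$, all edges of the path are horizontal and are traversed in the same direction; if $\xi=0$, the same holds with vertical edges.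
\end{lemma}

\begin{proof}
The number $\xi$ is a signed sum of the horizontal lengths on the path. In decreasing order, each of these lengths is at most $1/C$ times the previous one, so those other than the largest add up to at most $\ell_{\mathrm h}(C^{-1}+C^{-2}+\cdots)=\ell_{\mathrm h}/(C-1)\le\ell_{\mathrm h}/2$. This gives the bounds for $\xi$, and the same computation gives those for $\eta$. Each of $\ell_{\mathrm h},\ell_{\mathrm v}$ is $0$ or at least $8N^2$, and they are not both $0$. If $\eta=0$ then $\ell_{\mathrm v}=0$, so the path has only horizontal edges. A node has at most one edge on its left and one on its right, so a path without repeated edges cannot reverse its direction. The case $\xi=0$ is obtained by exchanging the coordinates.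
\end{proof}

So a good layout places different nodes in different cells, and it defines a configuration in which all other cells are blank; we identify the two. Let $z$ be a node and $d$ a direction. By the last statement of Lemma~\ref{lem:geometry}, every node on the ray from $z$ in direction $d$ is reached from $z$ by tree edges traversed in direction $d$. Therefore:
\begin{equation}\label{eq:rays}
\begin{aligned}
&\text{if $d\in\operatorname{dir}(x_z)$, the tree neighbor of $z$ in direction $d$ is $\operatorname{nxt}_d(z)$;}\\
&\text{if $d\notin\operatorname{dir}(x_z)$, the ray from $z$ in direction $d$ contains no node.}
\end{aligned}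
\end{equation}
In particular the configuration has a unique cell $\rho$ with letter $\mathsf r$, and $\operatorname{Desc}(\rho)$ is the given tree.

Consider a run that leaves a node. While it reads blanks, its state evolves by a fixed map, so it becomes periodic within $N$ steps, and from then on the head drifts by a fixed vector $v$ per period. If $v=0$ the head stays near the node. If $v$ is oblique, the two coordinates of the head remain comparable, whereas by Lemma~\ref{lem:geometry} those of a node are not. If $v$ is horizontal or vertical, the head can only meet nodes on one ray, at distances divisible by $N!$, and these all look alike to a periodic motion. The next lemma makes this precise.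

\begin{lemma}[macro-steps]\label{lem:macro}
For every letter $\lambda\ne\square$ and every $q\in Q$ there is a value
\[
\mu(\lambda,q)\in\{\mathrm{rej},\infty\}\cup\bigl((\{\mathrm{stay}\}\cup\operatorname{dir}(\lambda))\times Q\bigr)
\]
such that, for every good layout of every tree and every node $z$ with letter $\lambda$, the run from $z$ in state $q$ at time $0$ behaves as follows.
\begin{itemize}
\item If $\mu(\lambda,q)=\mathrm{rej}$, it reaches a rejecting state (possibly $q$ itself) and visits no node after time $0$.
\item If $\mu(\lambda,q)=\infty$, it is infinite and visits no node after time $0$.
\item If $\mu(\lambda,q)=(\mathrm{stay},q')$ or $(d,q')$, the first node visited after time $0$ is $z$, respectively the neighbor of $z$ in direction $d$; the state at that time is $q'$, and no rejecting state is entered earlier.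
\end{itemize}
\end{lemma}

\begin{proof}
If $q$ is rejecting, put $\mu(\lambda,q)=\mathrm{rej}$. Otherwise consider the \emph{free trajectory}: the displacements $y_t\in\mathbb Z^2$ and states $s_t$, $t\ge1$, obtained when the automaton reads $\lambda$ at time $0$ and $\square$ at all later times, halting if a rejecting state is entered. It depends only on $\lambda$ and $q$. The true run is at $z+y_t$ in state $s_t$ up to and including the first time $t\ge1$ at which $z+y_t$ is a node. We have $|y_t|_1\le t$, and for $t\ge1$ the state $s_{t+1}$ and the move $y_{t+1}-y_t$ depend only on $s_t$. By Lemma~\ref{lem:geometry},
\begin{equation}\label{eq:far}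
\text{if $z+y_t$ is a node other than $z$, then $t\ge|y_t|_\infty\ge4N^2$.}
\end{equation}

\emph{Case 1: the free trajectory halts, at time $t$.} The states $s_1,\dots,s_t$ are distinct, since after a repetition the states would cycle forever. So $t\le N$, and by~\eqref{eq:far} no node other than $z$ is met. If $y_{t'}=0$ for some $1\le t'\le t$, the value is $(\mathrm{stay},s_{t'})$ for the least such $t'$. Otherwise it is $\mathrm{rej}$.

\emph{Case 2: the free trajectory is infinite.} Two of $s_1,\dots,s_{N+1}$ are equal, so there are $t_0,\pi\ge1$ with $t_0+\pi\le N+1$ and $s_{t_0+\pi}=s_{t_0}$. Put $v=(v_1,v_2)=y_{t_0+\pi}-y_{t_0}$, so that $|v|_1\le\pi\le N$. Then $s_{t+\pi}=s_t$ and $y_{t+\pi}=y_t+v$ for $t\ge t_0$. Every $t>N$ satisfies $t\ge t_0$, and every $t\ge t_0$ can be written as $t=t_1+m\pi$ with $m\ge0$ and $t_0\le t_1<t_0+\pi$; then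
\begin{equation}\label{eq:drift}
t_1\le N,\qquad s_t=s_{t_1},\qquad y_t=(c_1,c_2)+m(v_1,v_2),\qquad\text{where }(c_1,c_2)=y_{t_1},\ |c_1|+|c_2|\le N .
\end{equation}

\emph{Case 2a: $v=0$.} Then $|y_t|_1\le N$ for all $t$, so no node other than $z$ is met. The value is $(\mathrm{stay},s_{t'})$ for the least $t'\ge1$ with $y_{t'}=0$, and $\infty$ if there is none.

\emph{Case 2b: $v\ne0$ and $y_t=0$ for some $t\ge1$.} Let $t'$ be the least such time. Either $t'\le N$, or $t'=t_1+m\pi$ with $mv=-y_{t_1}$, which gives $m\le m|v|_1\le N$ and $t'\le N+N^2$. In both cases $t'<4N^2$, so by~\eqref{eq:far} no other node is met before $t'$. The value is $(\mathrm{stay},s_{t'})$.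

In the remaining cases $v\ne0$ and $y_t\ne0$ for all $t\ge1$, so only nodes $w\ne z$ can be met. If $w=z+y_t$, then $t>N$ by~\eqref{eq:far}, and \eqref{eq:drift} applies to $y_t=(\xi,\eta)$.

\emph{Case 2c: $v_1v_2\ne0$.} Suppose a node $w\neq z$ is met. From $4N^2\le|y_t|_\infty\le N+mN$ we get $m\ge4N-1\ge3N$. Hence each of $|\xi|,|\eta|$ is at least $m-N\ge\frac23m$ and at most $N(m+1)\le2Nm$, so the larger is at most $3N$ times the smaller. On the other hand $\xi,\eta\ne0$, so $\ell_{\mathrm h}$ and $\ell_{\mathrm v}$ are the lengths of two different edges and one of them is at least $C$ times the other. By Lemma~\ref{lem:geometry}, one of $|\xi|,|\eta|$ is then at least $C/3>3N$ times the other. This is a contradiction, so the value is $\infty$.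

\emph{Case 2d: exactly one of $v_1,v_2$ is nonzero.} Exchanging the coordinates if necessary, let $v_2=0$; let $\sigma$ be the sign of $v_1$ and $d=(\sigma,0)$. If a node $w\neq z$ is met, then $|\eta|=|c_2|\le N<4N^2$, so $\eta=0$ by Lemma~\ref{lem:geometry}. Then $|\xi|\ge4N^2>|c_1|$, so $\xi=c_1+mv_1$ has the sign $\sigma$. Thus $w=z+gd$ lies on the ray from $z$ in direction $d$, and $g$ is a sum of edge lengths, again by Lemma~\ref{lem:geometry}. So $g$ belongs to the set $\Gamma$ of multiples of $N!$ that are at least $8N^2$.

Let $g,g'\in\Gamma$. The number $\kappa=(g'-g)/|v_1|$ is an integer because $1\le|v_1|\le N$. Suppose $y_t=gd$. Then $t\ge g>N$, and \eqref{eq:drift} gives $m|v_1|=g-\sigma c_1\ge g-N$. Hence $(m+\kappa)|v_1|\ge g'-N>0$, so the time $t+\kappa\pi=t_1+(m+\kappa)\pi$ is at least $t_0$, and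
\[
y_{t+\kappa\pi}=y_t+\kappa v=gd+(g'-g)d=g'd,\qquad s_{t+\kappa\pi}=s_{t_1}=s_t .
\]
Exchanging $g$ and $g'$ gives the inverse translation. So $t\mapsto t+\kappa\pi$ is a bijection from the times at which the free trajectory is at $gd$ to the times at which it is at $g'd$, and it preserves order and states. Consequently either no point $gd$, $g\in\Gamma$, is visited, or all are; in the second case the state $s^*$ at the first visit does not depend on $g$, and the first visit to $gd$ precedes every visit to $g'd$ when $g<g'$. If all these points are visited and $d\in\operatorname{dir}(\lambda)$, then by~\eqref{eq:rays} the neighbor in direction $d$ is the nearest node on the ray, it is met first, and the value is $(d,s^*)$. Otherwise no node is met, by~\eqref{eq:rays} again, and the value is $\infty$.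

In each case the value was read off the free trajectory, so it depends only on $\lambda$ and $q$.
\end{proof}

\begin{remark}\label{rem:conditions}
Each condition in Definition~\ref{def:good} has its own task. The lower bound $8N^2$ gives \eqref{eq:far}; without it, an excursion around $z$ could see other nodes. Divisibility by $N!$ is used in Case~2d; without it, two states that alternate while the head moves right would reveal the parity of an edge length. The ratio $C$ is used in Lemma~\ref{lem:geometry} and in Case~2c; without it, a head alternating $\uparrow$ and $\to$ from a $\mathsf B$ could land on the child of its $\mathsf T$ in one layout and miss it in another.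
\end{remark}

The \emph{walker} is the deterministic device that moves on the nodes of a tree according to $\mu$. At a node with letter $\lambda$ in state $q$ it \emph{rejects} if $\mu(\lambda,q)=\mathrm{rej}$, it \emph{diverges} if $\mu(\lambda,q)=\infty$, and otherwise it stays or moves to the indicated neighbor and takes the indicated state. It also diverges if it makes infinitely many steps. Every step of the walker that stays or moves corresponds to at least one step of the run, so Lemma~\ref{lem:macro} yields the following reduction.

\begin{proposition}\label{prop:walker}
On a good layout of a tree, the run from a node $z$ in a state $q$ enters a rejecting state if and only if the walker started at $z$ in state $q$ rejects.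
\end{proposition}

\section{Patterns and their behavior}\label{sec:patterns}

The geometry has disappeared, and it remains to fool the walker. We look for two pieces of tree, each with three places for the marked leaves, one of each shape, on which the walker has the same input-output behavior.

An \emph{$m$-pattern} is a term built from $b$, $\mathsf B$ and $m\ge 0$ occurrences of a symbol $\cdot$, the \emph{holes}, numbered $1,\dots,m$ in the order in which they are written; the bare hole is not a pattern. Its nodes are its $\mathsf B$-, $\mathsf T$- and $b$-nodes. We write $P[P_1,\dots,P_m]$ for the result of filling hole $i$ with $P_i$, where $P_i=\cdot$ means that the hole is left open, and $PP_1$ for $P[P_1]$ if $m=1$. An $m$-pattern has \emph{ports} $0,1,\dots,m$. The \emph{entry node} of port $0$ is the top node, and the walker \emph{exits} through port $0$ when it moves $\leftarrow$ from the top node. For $i\ge1$ the entry node of port $i$ is the parent of hole $i$, which is a $\mathsf T$ or a $\mathsf B$, and the walker exits through port $i$ when it moves $\to$ from this node. All other moves stay inside the pattern.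

\begin{definition}\label{def:behavior}
Let $P$ be an $m$-pattern, $q\in Q$ and $0\le i\le m$. Start the walker in state $q$ at the entry node of port $i$. The \emph{outcome} $P(q,i)$ is $(q',j)$ if the walker exits through port $j$ with new state $q'$; it is $\mathrm{rej}$ if the walker rejects inside $P$, and $\infty$ if it diverges inside $P$. The map $(q,i)\mapsto P(q,i)$ is the \emph{behavior} of $P$. Two patterns are \emph{equivalent}, $P\equiv P'$, if they have the same number of holes and the same behavior. For a $0$-pattern $Z$ we write $Z(q)=q'$ if $Z(q,0)=(q',0)$.
\end{definition}

For each $m$ there are finitely many behaviors. The definition is made so that the following \emph{gluing rule} holds when a pattern $R$ fills hole $j$ of $P$: an exit of $P$ with outcome $(q',j)$ puts the walker at port $0$ of $R$ in state $q'$, and an exit of $R$ with outcome $(q',0)$ puts it at port $j$ of $P$ in state $q'$. A walk in a composite pattern is thus a chain of visits to the constituents, each described by an outcome.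

\begin{example}\label{ex:dfs}
Consider a walker with states $\mathrm{dn},\mathrm{up},\mathrm{mid}$ and the rules of depth-first traversal:
\[
\begin{array}{lll}
(\mathsf B,\mathrm{dn})\mapsto(\uparrow,\mathrm{dn}), & (\mathsf T,\mathrm{dn})\mapsto(\to,\mathrm{dn}), & (b,\mathrm{dn})\mapsto(\leftarrow,\mathrm{up}),\\
(\mathsf T,\mathrm{up})\mapsto(\downarrow,\mathrm{mid}), & (\mathsf B,\mathrm{mid})\mapsto(\to,\mathrm{dn}), & (\mathsf B,\mathrm{up})\mapsto(\leftarrow,\mathrm{up}).
\end{array}
\]
For every $m$-pattern $P$ with $m\ge1$ it gives $P(\mathrm{dn},0)=(\mathrm{dn},1)$, $P(\mathrm{up},i)=(\mathrm{dn},i+1)$ for $1\le i<m$, and $P(\mathrm{up},m)=(\mathrm{up},0)$. These outcomes depend on the order of the holes and not on the shape of $P$. Section~\ref{sec:rotation} shows that on suitably padded patterns no walker can see more of the shape than this one.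
\end{example}

An \emph{occurrence} of an $m$-pattern $P$ in a tree or pattern $U$ is a set of nodes of $U$ that forms a copy of $P$; each hole of the copy either contains a subterm of $U$ or is a hole of $U$. Equivalent patterns are interchangeable.

\begin{lemma}[replacement]\label{lem:replace}
Let $U$ be a tree or a pattern with a fixed occurrence of $P$, let $P'\equiv P$, and let $U'$ be obtained from $U$ by replacing the occurrence with $P'$, keeping the contents of the holes and the rest of $U$. Start the walker on $U$ and on $U'$ in the same state, either at the same node outside the occurrence or at the entry nodes of the same port of $P$ and $P'$. Then both walks reject, or both diverge, or both exit through the same port of $U$ and $U'$ in the same state.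
\end{lemma}

\begin{proof}
Call the nodes of the occurrence \emph{inner} and the others \emph{outer}. The outer nodes, their letters and the edges between them are the same in $U$ and $U'$. Each port $i$ of the occurrence leads either to an outer node $o_i$ (the parent of the top node if $i=0$, the top node of the content of hole $i$ if $i\ge1$) or to a port of $U$, the same in $U$ and $U'$. The only way into the occurrence is a step from some $o_i$ to the entry node of port $i$. Cut each walk into maximal stretches of inner nodes and of outer nodes. We say that two stretches begin alike if they begin in the same state at the same outer node or at the entry nodes of the same port. The first stretches begin alike. If two stretches begin alike at an outer node, they are identical and end in the same way: by rejection, divergence, the same exit from $U$ and $U'$, or a step into the same port in the same state. If they begin alike at port $i$ in state $q$, both end as prescribed by $P(q,i)=P'(q,i)$. So either both walks end with the same result, or the next stretches begin alike. If this goes on forever, both walks diverge.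
\end{proof}

If $U$ is a pattern, the entry node of a port of $U$ is either an outer node or the entry node of a port of the occurrence, so the lemma gives $U\equiv U'$. Replacing constituents one at a time, we see that $\equiv$ is a \emph{congruence}: if $P\equiv P'$, and for each $i$ either $P_i\equiv P_i'$ or $P_i=P_i'=\cdot$, then $P[P_1,\dots,P_m]\equiv P'[P_1',\dots,P_m']$. In particular the equivalence classes of $1$-patterns form a finite semigroup under composition.

We shall build both shapes from one $2$-pattern $K$, as $K[K,\cdot]$ and $K[\cdot,K]$. Two examples show what $K$ has to withstand.

\begin{example}[counting]\label{ex:count}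
While climbing from a marked leaf to the spine, a walker can count modulo $2$ the $\mathsf B$-nodes that it reaches from the first child and those that it reaches from the second child. For $K=\mathsf B(\cdot,\cdot)$ the leaf $a_1$ gives the pair $(0,0)$ in $K[K[a_1,a_2],a_3]$ and $(1,0)$ in $K[a_1,K[a_2,a_3]]$. The remedy is to cancel the contribution of the branching node on each side. For $K=\mathsf B(\mathsf B(\cdot,b),\mathsf B(b,\cdot))$ the two holes contribute $(2,0)$ and $(0,2)$, so all three marked leaves give $(0,0)$ in both terms.
\end{example}

\begin{example}[inspecting]\label{ex:inspect}
The second pattern $K$ of Example~\ref{ex:count} is still too transparent. In both terms built from it, $u_{12}$ and $u_{23}$ are the only $\mathsf B$-nodes without a subterm $b$ as an argument. A walker can climb from $a_1$, look at the top nodes of both arguments of each $\mathsf B$ and come back, and stop at the first $\mathsf B$ with no argument $b$. This node is $u_{12}$, and from there the test for $\mathtt L$ of Section~\ref{sec:guess} needs no guess. So the side branches must be large trees $Z$, and a node where two relevant paths meet must not be distinguishable from a node that carries a side branch.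
\end{example}

The next lemma meets both demands. The $1$-pattern $E$ plays the role of a neutral piece of path, which can be inserted at every port of $K$, and $K$ collapses to a neutral piece of path when one of its holes is filled with $Z$. We use the fact that every element $u$ of a finite semigroup has an idempotent power: if $u^{i}=u^{i+j}$ with $i,j\ge1$ and $r\ge i$ is a multiple of $j$, then $u^{2r}=u^r$.

\begin{lemma}[padding]\label{lem:padding}
There are a $0$-pattern $Z$, a $1$-pattern $E$ and a $2$-pattern $K$ such that
\begin{align}
&K\equiv EK\equiv K[E,\cdot]\equiv K[\cdot,E],\label{eq:absorb}\\
&K[Z,\cdot]\equiv K[\cdot,Z]\equiv E.\label{eq:collapse}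
\end{align}
\end{lemma}

\begin{proof}
\emph{A tree that absorbs branching.} Let $Z_0=b$ and $Z_{h+1}=\mathsf B(Z_h,Z_h)$. There are finitely many behaviors, so $Z_h\equiv Z_{h'}$ for some $h<h'$. Put $Z=Z_h$. Each of the two arguments of $Z_{h'}=\mathsf B(Z_{h'-1},Z_{h'-1})$ contains $Z_h$ as a subterm. Replace one such subterm in each argument with a hole. This gives a $2$-pattern $J$ with $J[Z,Z]=Z_{h'}\equiv Z$.

\emph{A group of paths.} Let $G_1=J[\cdot,Z]$ and $G_2=J[Z,\cdot]$, let $g_1,g_2$ be their classes, and let $\mathcal S$ be the finite semigroup generated by $g_1$ and $g_2$. Since $G_1Z=G_2Z=J[Z,Z]\equiv Z$, every $1$-pattern $H$ whose class is in $\mathcal S$ satisfies $HZ\equiv Z$. As in Example~\ref{ex:count} we want to cancel $g_1$ and $g_2$, so we need a group inside $\mathcal S$. Choose an idempotent $e\in\mathcal S$ such that $e\mathcal Se$ is minimal under inclusion among the sets of this form. The set $e\mathcal Se$ is closed under products and has $e$ as identity element. We claim that it is a group. Let $u\in e\mathcal Se$ and let $f=u^r$ be idempotent, $r\geq1$. Then $f=efe$, so $f\mathcal Sf\subseteq e\mathcal Se$, and equality holds by minimality. Thus $e=eee\in f\mathcal Sf$, which gives $fe=e$. Since also $fe=f$, we get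 $u^r=e$, and $u^{2r-1}\in e\mathcal Se$ is an inverse of $u$.

\emph{The patterns $E$ and $K$.} Let $h_1,h_2\in e\mathcal Se$ be the inverses of $eg_1e$ and $eg_2e$, let $E,H_1,H_2$ be $1$-patterns in the classes $e,h_1,h_2$, and put $K=E\,J[H_1,H_2]$. The relations $ee=e$, $h_1e=h_1$, $h_2e=h_2$ give $EK\equiv K$, $K[E,\cdot]=E\,J[H_1E,H_2]\equiv K$ and $K[\cdot,E]=E\,J[H_1,H_2E]\equiv K$. Next,
\[
K[\cdot,Z]=E\,J[H_1,H_2Z]\equiv E\,J[H_1,Z]=EG_1H_1 ,
\]
whose class is $eg_1h_1=(eg_1e)h_1=e$ because $h_1=eh_1$. In the same way $K[Z,\cdot]=E\,J[H_1Z,H_2]\equiv E\,J[Z,H_2]=EG_2H_2$ has class $eg_2h_2=(eg_2e)h_2=e$.
\end{proof}

\section{The rotation lemma}\label{sec:rotation}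

Fix $Z,E,K$ as in Lemma~\ref{lem:padding} and define the $3$-patterns
\[
P_{\mathtt L}=K[K,\cdot],\qquad P_{\mathtt R}=K[\cdot,K].
\]
We prove $P_{\mathtt L}\equiv P_{\mathtt R}$, using only \eqref{eq:absorb}, \eqref{eq:collapse}, the congruence property and the gluing rule. The starting point is that the two patterns become equivalent as soon as one hole is filled with $Z$:
\begin{equation}\label{eq:filled}
\begin{aligned}
&P_{\mathtt L}[Z,\cdot,\cdot]=K[K[Z,\cdot],\cdot]\equiv K[E,\cdot]\equiv K, &\quad& P_{\mathtt R}[Z,\cdot,\cdot]=K[Z,\cdot]\,K\equiv EK\equiv K,\\
&P_{\mathtt L}[\cdot,Z,\cdot]=K[K[\cdot,Z],\cdot]\equiv K[E,\cdot]\equiv K, && P_{\mathtt R}[\cdot,Z,\cdot]=K[\cdot,K[Z,\cdot]]\equiv K[\cdot,E]\equiv K,\\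
&P_{\mathtt L}[\cdot,\cdot,Z]=K[\cdot,Z]\,K\equiv EK\equiv K, && P_{\mathtt R}[\cdot,\cdot,Z]=K[\cdot,K[\cdot,Z]]\equiv K[\cdot,E]\equiv K.
\end{aligned}
\end{equation}
For $j\in\{1,2,3\}$ let $\nu_j\colon\{0,1,2,3\}\setminus\{j\}\to\{0,1,2\}$ be the increasing bijection, which renumbers the ports after hole $j$ is filled. Extend it to outcomes by $\nu_j(q,i)=(q,\nu_j(i))$, $\nu_j(\mathrm{rej})=\mathrm{rej}$, $\nu_j(\infty)=\infty$.

\begin{lemma}[filling]\label{lem:fill}
Let $P\in\{P_{\mathtt L},P_{\mathtt R}\}$, $j\in\{1,2,3\}$ and $i\in\{0,1,2,3\}\setminus\{j\}$. If $P(q,i)$ is not an exit through port $j$, then $K(q,\nu_j(i))=\nu_j(P(q,i))$.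
\end{lemma}

\begin{proof}
Fill hole $j$ of $P$ with $Z$. The walk from port $i$ in state $q$ never enters hole $j$, so it is unchanged, and the filled pattern is equivalent to $K$ by~\eqref{eq:filled}.
\end{proof}

So a walk that avoids some hole in both patterns has the same outcome in both. A difference can only come from a walker that enters at one hole and reaches one of the two remaining holes in $P_{\mathtt L}$ and the other in $P_{\mathtt R}$. The next two lemmas exclude this. The first says that a state which leads from hole $1$ of $K$ to hole $2$ leads from hole $2$ to the top, as the state $\mathrm{up}$ does in Example~\ref{ex:dfs}.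

\begin{lemma}\label{lem:turn}
If $K(q,1)$ is an exit through port $2$, then $K(q,2)$ is an exit through port $0$.
\end{lemma}

\begin{proof}
Let $K(q,1)=(u,2)$. Entering $K[E,\cdot]\equiv K$ at port $1$ means entering $E$ at port $1$. If $E(q,1)$ were $\mathrm{rej}$, $\infty$ or an exit through port $1$, then $K(q,1)$ would have the same value. Hence $E(q,1)=(v,0)$ for some state $v$.

We look for a second state with the same outcome in $E$ whose fate in $K$ is known. Follow the walk from port $1$ in state $q$ in $K[\cdot,Z]\equiv E$. Its first visit to $K$ ends in $Z$, since $K(q,1)=(u,2)$, and the walk finally exits through port $0$ in state $v$. So its last visit to $K$ begins with a return from $Z$, at port $2$ in some state $s$, and $K(s,2)=(v,0)$. Now use the other form of $E$. In $K[Z,\cdot]\equiv E$ the open hole is hole $2$ of $K$, so $E(s,1)=(v,0)=E(q,1)$.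

Finally enter $K[\cdot,E]\equiv K$ at port $2$, once in state $q$ and once in state $s$. Both walks begin at port $1$ of $E$ and leave $E$ through port $0$ in state $v$; from then on they coincide. Therefore $K(q,2)=K(s,2)=(v,0)$.
\end{proof}

The second lemma says that the walker cannot jump over the middle hole. The reason in the harder cases is as follows. Suppose the walker goes from hole $1$ to hole $3$ of $P_{\mathtt R}$. With $Z$ in hole $3$ it must bounce in and out of $Z$ and end in hole $2$. The same bounces take place in $K[\cdot,Z]$, where the hole preceding $Z$ is the one from which the walker started. So the walker turns back inside $E$, and then it could never have left hole $1$ of $K\equiv K[E,\cdot]$.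

\begin{lemma}\label{lem:jump}
Let $P\in\{P_{\mathtt L},P_{\mathtt R}\}$ and $q\in Q$. Then $P(q,1)$ is not an exit through port $3$, and $P(q,3)$ is not an exit through port $1$.
\end{lemma}

\begin{proof}
\emph{From port $1$ to port $3$.} Suppose $P(q,1)=(u,3)$. Lemma~\ref{lem:fill} with $j=2$ gives $K(q,1)=(u,2)$.

If $P=P_{\mathtt L}=K[K,\cdot]$, ports $1$ and $2$ of $P$ are ports $1$ and $2$ of the inner $K$, so $P(q,1)=(u,2)$, a contradiction.

Let $P=P_{\mathtt R}$. Since $P_{\mathtt R}[\cdot,\cdot,Z]\equiv K$, the walk in this pattern from port $1$ in state $q$ exits through port $2$ in state $u$. Its first visit to $P_{\mathtt R}$ ends in $Z$, in state $u_0=u$. Every visit to $Z$ returns and there are finitely many, say $\tau\ge1$. So there are states $s_1,\dots,s_\tau$ and $u_1,\dots,u_{\tau-1}$ with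
\[
Z(u_{t-1})=s_t\ \ (1\le t\le\tau),\qquad P_{\mathtt R}(s_t,3)=(u_t,3)\ \ (1\le t<\tau),\qquad P_{\mathtt R}(s_\tau,3)=(u,2).
\]
None of these visits to $P_{\mathtt R}$ exits through port $1$, so Lemma~\ref{lem:fill} with $j=1$, where $\nu_1(2)=1$ and $\nu_1(3)=2$, gives $K(s_t,2)=(u_t,2)$ for $t<\tau$ and $K(s_\tau,2)=(u,1)$. Now follow the walk in $K[\cdot,Z]\equiv E$ from port $1$ in state $q$. It enters $Z$ in state $u_0$, returns in state $s_1$, enters $Z$ in state $u_1$, and so on, until it returns in state $s_\tau$ and exits through port $1$ in state $u$. Hence $E(q,1)=(u,1)$. Then $K\equiv K[E,\cdot]$ gives $K(q,1)=(u,1)$, contradicting $K(q,1)=(u,2)$.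

\emph{From port $3$ to port $1$.} Suppose $P(q,3)=(u,1)$. Lemma~\ref{lem:fill} with $j=2$, where $\nu_2(1)=1$ and $\nu_2(3)=2$, gives $K(q,2)=(u,1)$.

If $P=P_{\mathtt R}=K[\cdot,K]$, ports $2$ and $3$ of $P$ are ports $1$ and $2$ of the inner $K$, so $P(q,3)=(u,2)$, a contradiction.

Let $P=P_{\mathtt L}$. Since $P_{\mathtt L}[Z,\cdot,\cdot]\equiv K$, the walk in this pattern from port $3$ of $P_{\mathtt L}$ in state $q$ exits through port $2$ of $P_{\mathtt L}$ in state $u$, after a first visit to $P_{\mathtt L}$ that ends in $Z$ in state $u_0=u$. So there are $\tau\ge1$ and states with
\[
Z(u_{t-1})=s_t\ \ (1\le t\le\tau),\qquad P_{\mathtt L}(s_t,1)=(u_t,1)\ \ (1\le t<\tau),\qquad P_{\mathtt L}(s_\tau,1)=(u,2).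
\]
Lemma~\ref{lem:fill} with $j=3$, where $\nu_3$ is the identity, gives $K(s_t,1)=(u_t,1)$ for $t<\tau$ and $K(s_\tau,1)=(u,2)$. In $K[Z,\cdot]\equiv E$ the walk from port $2$ of $K$ in state $q$ enters $Z$ in the states $u_0,\dots,u_{\tau-1}$, returns in the states $s_1,\dots,s_\tau$, and exits through port $2$ of $K$ in state $u$. Hence $E(q,1)=(u,1)$. Then $K\equiv K[\cdot,E]$ gives $K(q,2)=(u,2)$, contradicting $K(q,2)=(u,1)$.
\end{proof}

\begin{proposition}[rotation]\label{prop:rotation}
$P_{\mathtt L}\equiv P_{\mathtt R}$.
\end{proposition}

\begin{proof}
Let $\omega=P_{\mathtt L}(q,i)$ and $\omega'=P_{\mathtt R}(q,i)$. It suffices to find $j\in\{1,2,3\}\setminus\{i\}$ such that neither $\omega$ nor $\omega'$ is an exit through port $j$: then Lemma~\ref{lem:fill} gives $\nu_j(\omega)=K(q,\nu_j(i))=\nu_j(\omega')$, and $\omega=\omega'$ because $\nu_j$ is injective. If $i=0$, there are three candidates for $j$ and the two outcomes exclude at most two. If $i=1$ take $j=3$, and if $i=3$ take $j=1$, by Lemma~\ref{lem:jump}. Let $i=2$ and suppose that neither $j=1$ nor $j=3$ works. Then one of the two outcomes is an exit through port $3$ and the other through port $1$. For the first, Lemma~\ref{lem:fill} with $j=1$ shows that $K(q,1)$ is an exit through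 port $2$. For the second, Lemma~\ref{lem:fill} with $j=3$ shows that $K(q,2)$ is an exit through port $1$. This contradicts Lemma~\ref{lem:turn}.
\end{proof}

Determinism is used throughout this section: an entrance $(q,i)$ has a single outcome, so an outcome computed in two ways must agree.

\section{Rotating a component: proofs of the theorems}\label{sec:proofs}

Define the marked terms
\[
t_{\mathtt L}=P_{\mathtt L}[a_1,a_2,a_3]=K[K[a_1,a_2],a_3],\qquad t_{\mathtt R}=P_{\mathtt R}[a_1,a_2,a_3]=K[a_1,K[a_2,a_3]].
\]
The lowest common ancestor of the two holes of $K$ is a node of $K$. In $t_{\mathtt L}$ the node $u_{12}$ is this node in the inner copy of $K$, and $u_{23}$ is this node in the outer copy, which lies strictly above the inner copy; so $t_{\mathtt L}$ has type $\mathtt L$. In $t_{\mathtt R}$ the node $u_{23}$ is in the inner copy and $u_{12}$ in the outer one, so $t_{\mathtt R}$ has type $\mathtt R$. For $\alpha\in\{\mathtt L,\mathtt R\}^n$ let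
\[
\mathcal T_\alpha=\mathsf r\bigl(\mathsf S(t_{\alpha_1},\mathsf S(t_{\alpha_2},\dots\mathsf S(t_{\alpha_n},\varepsilon)\dots))\bigr),
\]
and let $G_j$ be the set of nodes of its $j$th component, marked leaves included. A good layout of $\mathcal T_\alpha$ has exactly one cell with letter $\mathsf r$, which is an admissible root with type word $\alpha$. Therefore
\begin{equation}\label{eq:member}
\text{a good layout of $\mathcal T_\alpha$ belongs to $X_{\mathcal W}$ if and only if $\alpha\notin\mathcal W$.}
\end{equation}

Two difficulties remain. A run may start at a blank cell and wander before it meets a node; Lemma~\ref{lem:macro} does not cover this initial part, which depends on the layout. We preserve it by keeping the rest of the drawing in place and drawing the new component far from the finitely many cells involved. Second, Lemma~\ref{lem:replace} says nothing about a walker that starts in the interior of the pattern being replaced. So we rotate only a component that does not contain the first node visited.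

\begin{lemma}\label{lem:transfer}
Let $x$ be a good layout of $\mathcal T_\alpha$, let $1\le j\le n$, and let $\alpha'$ be obtained from $\alpha$ by changing the $j$th letter. Let $I\subseteq\{1,\dots,k\}$, and for $i\in I$ let $p_i$ be a cell such that the run of $M_i$ on $x$ from $p_i$ is rejecting and either visits no node or has a first visited node $z_i\notin G_j$ (possibly $z_i=p_i$). Then there is a good layout $x'$ of $\mathcal T_{\alpha'}$ such that for every $i\in I$ the run of $M_i$ on $x'$ from $p_i$ is rejecting.
\end{lemma}

\begin{proof}
Let $F$ be the set of cells visited by these runs, each run being followed up to and including its first visit to a node, or entirely if it visits none. Rejecting runs are finite, so $F$ is finite, and the only nodes of $x$ in $F$ are the $z_i$. Let $\theta$ be the $\mathsf T$-node that is the first child of $\mathsf S_j$; then $G_j$ is the set of nodes strictly below $\theta$. Let $\beta$ be the maximum of $|f-\theta|_\infty$ over $f\in F$, or $0$ if $F$ is empty.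

Keep all nodes outside $G_j$ in their cells and erase those of $G_j$. Attach $t_{\alpha'_j}$ below $\theta$. Give to the edge from $\theta$ to its new child and to the edges inside the new component lengths that are divisible by $N!$, at least $8N^2$, of pairwise ratio at least $C$, at least $C$ times every kept length, and larger than $2\beta$. The result $x'$ is a good layout of $\mathcal T_{\alpha'}$.

The path from $\theta$ to a new node $w$ consists of new edges, so Lemma~\ref{lem:geometry} gives $|w-\theta|_\infty>\beta$, and $w\notin F$. The $z_i$ are kept nodes. Every other cell of $F$ is blank in $x$, hence carries no kept node, and carries no new node either. So $x$ and $x'$ agree on $F$. A run that visits no node of $x$ is therefore the same on $x'$, and it rejects. Every other run reaches $z_i$ on $x'$ at the same time and in the same state $q_i$ as on $x$.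

By Proposition~\ref{prop:walker}, the walker on $\mathcal T_\alpha$ started at $z_i$ in state $q_i$ rejects. The tree $\mathcal T_{\alpha'}$ arises from $\mathcal T_\alpha$ by replacing an occurrence of one of $P_{\mathtt L},P_{\mathtt R}$ with the other, keeping the contents $a_1,a_2,a_3$ of the holes, and $z_i$ is outside this occurrence. By Proposition~\ref{prop:rotation} and Lemma~\ref{lem:replace}, the walker on $\mathcal T_{\alpha'}$ started at $z_i$ in state $q_i$ rejects. By Proposition~\ref{prop:walker} again, the run on $x'$ is rejecting.
\end{proof}

A rejection by one deterministic automaton has one starting cell and one first node. With two components, one of them is free to rotate.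

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The subshift $X=X_{\{\mathtt{LL}\}}$ is in $\Sigma_1\cap\Pi_1$ by Proposition~\ref{prop:upper}. Suppose that a deterministic PWA $M$ accepts $X$, and apply the constructions above with $k=1$ and $M_1=M$. Let $x$ be a good layout of $\mathcal T_{\mathtt{LL}}$. By~\eqref{eq:member}, $x\notin X$, so the run of $M$ on $x$ from some cell $p$ is rejecting. The sets $G_1$ and $G_2$ are disjoint, so if the run visits a node, the first one lies outside $G_j$ for some $j\in\{1,2\}$; if it visits none, take any $j$. Lemma~\ref{lem:transfer} gives a good layout $x'$ of $\mathcal T_{\mathtt{RL}}$ or $\mathcal T_{\mathtt{LR}}$ on which the run of $M$ from $p$ is rejecting. But $x'\in X$ by~\eqref{eq:member}, a contradiction. So $X\notin\Delta_1$, and the inclusion $\Delta_1\subseteq\Sigma_1\cap\Pi_1$ is strict.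
\end{proof}

For $k$ automata there are up to $k$ first nodes, so we need $k+1$ components, and $k$ is not known in advance; this is why the spine has unbounded length. Lemma~\ref{lem:transfer} carries rejections from $x$ to $x'$ but not acceptances, since $x'$ might be rejected from a new starting cell. We therefore begin with a layout that is rejected by as many automata as possible. We then have no control over its type word, so every change of one letter must change membership in the language; the parity language $\mathcal W_{\mathrm{odd}}$ has this property.

\begin{proof}[Proof of Theorem~\ref{thm:boolean}]
The language $\mathcal W_{\mathrm{odd}}$ is regular, so $Y=X_{\mathcal W_{\mathrm{odd}}}$ is in $\Sigma_1\cap\Pi_1$ by Proposition~\ref{prop:upper}. Suppose there are deterministic PWA $M_1,\dots,M_k$ such that membership $x\in Y$ depends only on the set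
\[
I(x)=\{i: M_i\text{ does not accept }x\}.
\]
Adding an automaton and renaming states, we may assume that $k\ge1$ and that the sets of states are disjoint, and we apply the constructions above to this family. Put $n=k+1$. Among all good layouts of all trees $\mathcal T_\alpha$, $\alpha\in\{\mathtt L,\mathtt R\}^n$, choose one, $x$, with $|I(x)|$ maximal, and let $\alpha$ be its type word. For $i\in I(x)$ choose a cell $p_i$ from which the run of $M_i$ on $x$ is rejecting, and let $z_i$ be its first visited node, if there is one. There are at most $k$ nodes $z_i$ and $k+1$ disjoint sets $G_1,\dots,G_{k+1}$, so some $G_j$ contains no $z_i$. Lemma~\ref{lem:transfer} with $I=I(x)$ gives a good layout $x'$ of $\mathcal T_{\alpha'}$ with $I(x')\supseteq I(x)$, where $\alpha'$ differs from $\alpha$ exactly in the $j$th letter. By maximality $I(x')=I(x)$, so $x$ and $x'$ are both in $Y$ or both outside. But exactly one of $\alpha,\alpha'$ has an odd number of letters $\mathtt L$, so by~\eqref{eq:member} exactly one of $x,x'$ is in $Y$. This is a contradiction.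

Membership in a Boolean combination of subshifts accepted by $M_1,\dots,M_k$ is a function of the bits ``$M_i$ accepts $x$'', which gives the last statement.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HP}
Benjamin Hellouin de Menibus and Pac\^ome Perrotin,
\emph{Subshifts defined by nondeterministic and alternating plane-walking automata},
arXiv:2409.08024 (2024).

\end{thebibliography}
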